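\title{Subdividing Kac--Moody moment polyhedra into Bruhat interval polytopes}

\begin{abstract}
Let $G$ be a Kac--Moody group of finite rank with Weyl group $W$, let $\lambda$ be a regular dominant integral weight, and let $c$ be a Coxeter element. We prove that the Bruhat interval polytopes $\operatorname{conv}\{x\lambda : w\le x\le wc\}$, taken over all $w\in W$ with $\ell(wc)=\ell(w)+\ell(c)$, form a locally finite subdivision of the moment polyhedron $\operatorname{conv}(W\lambda)$ of the flag ind-variety, as conjectured by Knutson, Sanchez and Sherman-Bennett. A generic linear functional orders the reflections of $W$ by slope; this is a reflection order, and Dyer's theorem on increasing chains then shows that a local maximum of a linear functional on a Bruhat interval is a global one. This determines the faces of the polytopes. Each facet lies in the boundary of the polyhedron or is shared with an explicit neighbor, and a degree argument finishes the proof. The result holds for real weights and for all Coxeter groups of finite rank, and we describe the cells of the subdivision.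
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $G$ be a Kac--Moody group of finite rank, with simple roots $\alpha_1,\dots,\alpha_n$ and simple coroots $\alpha_1^\vee,\dots,\alpha_n^\vee$. We assume that $G$ is built from a realization of its generalized Cartan matrix in which the simple roots are linearly independent, and that $T$ is the full maximal torus of that realization; in affine type this means that $T$ includes the degree (loop-rotation) direction. Let $B\supseteq T$ be a Borel subgroup. The Weyl group $W$ is a Coxeter group generated by the simple reflections $s_1,\dots,s_n$, with length function $\ell$ and Bruhat order $\le$.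

A regular dominant integral weight $\lambda$ gives a $T$-equivariant projective embedding of the flag ind-variety $G/B$, with moment map $\Phi_T$. The \emph{moment polyhedron} is the convex set
\[
P=\Phi_T(G/B)=\operatorname{conv}\{w\lambda : w\in W\}.
\]
When $W$ is infinite, $P$ has infinitely many vertices, and the word ``polyhedron'' means nothing more than this convex set. For $u\le v$ in $W$, the Richardson variety $X_u^v$ is the intersection of a Schubert variety and an opposite Schubert variety. Its $T$-fixed points are indexed by the Bruhat interval $[u,v]$, and its moment polytope is the \emph{Bruhat interval polytope}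
\[
\Phi_T(X_u^v)=\operatorname{conv}\{x\lambda : u\le x\le v\}.
\]
A family $\{Q_i\}$ of polytopes is a \emph{locally finite subdivision} of a convex set $P$ if
\begin{enumerate}
\item[(i)] $\bigcup_i Q_i=P$;
\item[(ii)] any two of the $Q_i$ meet in a common face of both, possibly empty;
\item[(iii)] every bounded set meets only finitely many $Q_i$.
\end{enumerate}
A \emph{Coxeter element} is a product of all the simple reflections, each appearing exactly once, in some order. For $w,c\in W$ we say that $wc$ is \emph{length-additive} if $\ell(wc)=\ell(w)+\ell(c)$; then $w\le wc$. The following statement was posed as a conjecture by Knutson, Sanchez and Sherman-Bennett \cite{KSS}.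

\begin{theorem}\label{thm:main}
Let $G$, $T$, $W$ be as above, let $c$ be a Coxeter element, and let $\lambda$ be a regular dominant integral weight. The polytopes
\[
Q_w=\Phi_T(X_w^{wc})=\operatorname{conv}\{x\lambda : w\le x\le wc\},\qquad wc \text{ length-additive},
\]
form a locally finite subdivision of $P=\operatorname{conv}(W\lambda)$.
\end{theorem}

\subsection*{Why Coxeter elements}

Fix any $c\in W$ and try to cover $P$ by the polytopes of the intervals $[w,wc]$. Every $x\lambda$ is $\lambda$ minus a nonnegative combination of simple roots, and the total coefficient grows with $\ell(x)$. So near the vertex $\lambda$ the set $P$ looks like a simplicial cone whose $n$ edges point toward $s_1\lambda,\dots,s_n\lambda$, and only the polytope with $w=e$ comes close to $\lambda$. This polytope has to fill the whole corner, which forces $s_i\le c$ for every $i$. The shortest elements above all the $s_i$ are the Coxeter elements, and one may hope that for them the pieces are small enough not to overlap and still numerous enough to cover.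

For $W=S_3$ and $c=s_1s_2$, the set $P$ is a hexagon whose vertices, in cyclic order, are indexed by $e,\ s_1,\ s_1s_2,\ w_0,\ s_2s_1,\ s_2$, where $w_0=s_2s_1s_2$. The product $wc$ is length-additive only for $w=e$ and $w=s_2$. The intervals are $[e,s_1s_2]=\{e,s_1,s_2,s_1s_2\}$ and $[s_2,w_0]=\{s_2,s_1s_2,s_2s_1,w_0\}$, and the two polytopes are the quadrilaterals into which the diagonal from $s_2\lambda$ to $s_1s_2\lambda$ cuts the hexagon. The first infinite case, $\widehat{SL_2}$, is worked out in Section~\ref{sec:parabola}.

\subsection*{The cells of the subdivision}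

The proof gives more. Let $V$ be the real span of the simple roots. The set $P$ lies in the $n$-dimensional affine space $\lambda+V$, and interior and boundary are always taken there. In the next statement, $\operatorname{conv}[x,y]$ denotes the polytope $\operatorname{conv}\{z\lambda : x\le z\le y\}$.

\begin{theorem}\label{thm:more}
Keep the notation of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] \emph{(Generality.)} Theorem~\ref{thm:main} holds for every real $\lambda$ with $\langle\lambda,\alpha_i^\vee\rangle>0$ for all $i$. It also holds for an arbitrary Coxeter group $W$ of finite rank acting by its canonical geometric representation $V$, with $P=\operatorname{conv}\{x\lambda-\lambda : x\in W\}\subset V$; here $\lambda$ is the vector introduced in Section~\ref{sec:setup}.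
\item[(2)] \emph{(Cells.)} The nonempty faces of $Q_w$ are exactly the polytopes $\operatorname{conv}[x,y]$ with $w\le x\le y\le wc$, and $\dim\operatorname{conv}[x,y]=\ell(y)-\ell(x)$. Hence the face poset of the subdivision is the set of intervals contained in some $[w,wc]$ with $wc$ length-additive, together with $\emptyset$, ordered by inclusion; it does not depend on $\lambda$. If $wc$ and $w'c$ are length-additive, then $[w,wc]\cap[w',w'c]$ is empty or a Bruhat interval, and $Q_w\cap Q_{w'}$ is the convex hull of the corresponding points $z\lambda$.
\item[(3)] \emph{(Boundary.)} The cell $\operatorname{conv}[x,y]$ lies in $\partial P$ if and only if $x^{-1}y$ lies in a proper standard parabolic subgroup.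
\item[(4)] \emph{(Edges.)} For arbitrary $u\le v$ in $W$, every edge of $\operatorname{conv}[u,v]$ joins $x\lambda$ and $y\lambda$ for a Bruhat cover $x\lessdot y$.
\item[(5)] \emph{(Converse.)} Let $c\in W$ be any element such that the polytopes $\operatorname{conv}[w,wc]$ with $wc$ length-additive cover $P$. Then $s_i\le c$ for every $i$, so $\ell(c)\ge n$. If moreover $\ell(c)\le n$ (for example in the toric case $\dim X_e^c=\dim\operatorname{conv}[e,c]$), then $c$ is a Coxeter element. Thus the Coxeter elements are exactly the elements of minimal length with this covering property.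
\item[(6)] \emph{(The convention on $T$ is needed.)} For $\widehat{SL_2}$ without loop rotation, the images of the Richardson varieties $X_w^{wc}$ overlap.
\end{enumerate}
\end{theorem}

\subsection*{The method}

When $W$ is infinite, $P$ is unbounded, so one cannot prove the theorem by adding up volumes. We argue locally instead and count how many $Q_w$ contain a generic point. This number does not change when the point crosses a facet, provided that every facet inside $P$ has one polytope on each side, and it equals $1$ near $\lambda$. The argument requires the facets of $Q_w$, and most of the work goes into finding them. Section~\ref{sec:slopes} shows that a linear functional on a Bruhat interval has no local maxima other than the global ones. Section~\ref{sec:faces} deduces that the faces of $Q_w$ are its subintervals, Section~\ref{sec:crossing} finds the neighbor across each facet, and Section~\ref{sec:degree} carries out the count. From Section~\ref{sec:setup} on, everything is done in the generality of Theorem~\ref{thm:more}(1).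

\section{Roots, Bruhat order and the vertices of $P$}\label{sec:setup}

\subsection*{The two settings}

Let $S=\{s_1,\dots,s_n\}$, let $m_{ij}\le\infty$ be the order of $s_is_j$, and let $V=\bigoplus_i\mathbb{R}\alpha_i$. We consider a matrix $A=(a_{ij})$ of one of two kinds.
\begin{enumerate}
\item[(K)] $A$ is a generalized Cartan matrix, $a_{ij}=\langle\alpha_j,\alpha_i^\vee\rangle$, and $W$ is its Weyl group. For $i\ne j$ one has $m_{ij}=2,3,4,6,\infty$ according as $a_{ij}a_{ji}=0,1,2,3$ or $\ge4$.
\item[(C)] $(W,S)$ is any Coxeter system of rank $n$, and $a_{ij}=2\mathsf{B}(\alpha_i,\alpha_j)$, where $\mathsf{B}$ is the canonical symmetric form $\mathsf{B}(\alpha_i,\alpha_j)=-\cos(\pi/m_{ij})$, read as $-1$ when $m_{ij}=\infty$.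
\end{enumerate}
In both settings $W$ acts on $V$ by $s_i\alpha_j=\alpha_j-a_{ij}\alpha_i$, we have $a_{ii}=2$, and $a_{ij}a_{ji}<4$ whenever $i\ne j$ and $m_{ij}<\infty$. In setting (C) the form $\mathsf{B}$ is $W$-invariant. Fix real numbers $\lambda_1,\dots,\lambda_n>0$ and put $\lambda_{\min}=\min_i\lambda_i$.

We need room for $\lambda$, and in Section~\ref{sec:faces} we need linearly independent coroots, which the rows of $A$ need not provide. Let
\[
\tilde V=V\oplus\bigoplus_{i=1}^n\mathbb{R}\omega_i,\qquad \langle\alpha_j,\alpha_i^\vee\rangle=a_{ij},\qquad \langle\omega_j,\alpha_i^\vee\rangle=\delta_{ij},\qquad \lambda=\sum_i\lambda_i\omega_i .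
\]
This defines linearly independent functionals $\alpha_1^\vee,\dots,\alpha_n^\vee$ on $\tilde V$, with $\langle\lambda,\alpha_i^\vee\rangle=\lambda_i$. The maps $s_i\mu=\mu-\langle\mu,\alpha_i^\vee\rangle\alpha_i$ are involutions of $\tilde V$ that extend the action on $V$, and they define a representation of $W$. Indeed, if $i\neq j$ and $m_{ij}<\infty$, then $4-a_{ij}a_{ji}\ne0$, so $\tilde V=\operatorname{span}(\alpha_i,\alpha_j)\oplus(\ker\alpha_i^\vee\cap\ker\alpha_j^\vee)$. On the first summand $(s_is_j)^{m_{ij}}=1$ because this holds on $V$, and on the second summand $s_i$ and $s_j$ act trivially.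

Put
\[
p_x=x\lambda-\lambda\qquad(x\in W).
\]
Then $p_e=0$ and
\begin{equation}\label{eq:recursion}
p_{s_ix}=s_ip_x-\lambda_i\alpha_i ,
\end{equation}
so $p_x\in V$, and $p_x$ depends only on $A$ and on the numbers $\lambda_i$. In the situation of Theorem~\ref{thm:main}, the points $x\lambda-\lambda$ computed in the given realization satisfy the same recursion with $\lambda_i=\langle\lambda,\alpha_i^\vee\rangle$, and $V$ embeds in the real weight space because the simple roots are independent. We may therefore translate by $-\lambda$ and redefine
\[
P=\operatorname{conv}\{p_x:x\in W\}\subset V,\qquad \operatorname{conv}[u,v]=\operatorname{conv}\{p_z:u\le z\le v\},\qquad Q_w=\operatorname{conv}[w,wc].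
\]
We number the generators so that $c=s_1s_2\cdots s_n$, and we write $\mathcal{A}=\{w\in W:\ell(wc)=\ell(w)+n\}$.

\subsection*{Bruhat order}

Let $\mathcal{T}$ be the set of reflections, that is, of conjugates of the $s_i$. Bruhat order is the partial order generated by the relations $x<xt$ for $t\in\mathcal{T}$ and $\ell(xt)>\ell(x)$. We use the following standard facts.
\begin{enumerate}
\item[(B1)] For $t\in\mathcal{T}$, either $xt>x$ or $xt<x$, and likewise for $tx$. Inversion is an automorphism of the order.
\item[(B2)] Intervals are finite and graded by $\ell$: the relation $x\lessdot y$ ($y$ covers $x$) holds if and only if $x<y$ and $\ell(y)=\ell(x)+1$, and then $x^{-1}y$ and $yx^{-1}$ are reflections. Every maximal chain of $[u,v]$ has $\ell(v)-\ell(u)$ steps; this number is the \emph{length} of the interval.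
\item[(B3)] (Subwords.) $x\le y$ if and only if a given reduced word of $y$ has a subword with product $x$.
\item[(B4)] (Strong exchange.) If $t\in\mathcal{T}$ and $ty<y$, then $ty$ is obtained from a given reduced word of $y$ by deleting one letter.
\item[(B5)] For $J\subseteq S$ let $W_J$ be the standard parabolic subgroup generated by $J$, and let $z^J$ be the element of minimal length in $zW_J$. The map $z\mapsto z^J$ is order preserving \cite[Prop.~2.5.1]{BB}.
\end{enumerate}

\subsection*{Roots}

A \emph{root} is a vector $x\alpha_i$ with $x\in W$; in setting (K) these are the real roots. Let $C$ be the cone of nonnegative combinations of the $\alpha_i$. The standard facts are these.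
\begin{enumerate}
\item[(R1)] Every root $\beta$ lies in $C$ (written $\beta>0$) or in $-C$ (written $\beta<0$). Distinct positive roots are not proportional.
\item[(R2)] The reflection $s_\beta=xs_ix^{-1}$ depends only on $\beta=x\alpha_i$, and $\beta\mapsto s_\beta$ is a bijection from the positive roots to $\mathcal{T}$.
\item[(R3)] For $\beta>0$: $xs_\beta>x$ if and only if $x\beta>0$, and $s_\beta x>x$ if and only if $x^{-1}\beta>0$.
\end{enumerate}
Let $W$ act on $\tilde V^*$ by $\langle\mu,x\varphi\rangle=\langle x^{-1}\mu,\varphi\rangle$. For $\beta=x\alpha_i$ put $\beta^\vee=x\alpha_i^\vee$. Then $s_\beta\mu=\mu-\langle\mu,\beta^\vee\rangle\beta$ on $\tilde V$, which shows by (R2) that $\beta^\vee$ depends only on $\beta$; also $(y\beta)^\vee=y\beta^\vee$ and $s_{y\beta}=ys_\beta y^{-1}$. On the span of the $\alpha_i^\vee$ we have $s_i\alpha_j^\vee=\alpha_j^\vee-a_{ji}\alpha_i^\vee$. This is the action attached to the transpose of $A$, a matrix of the same kind with the same group $W$. By (R3) for $A$ and for its transpose, $x\alpha_i>0$ and $x\alpha_i^\vee>0$ are both equivalent to $xs_i>x$. Hence $\beta^\vee$ is a nonzero nonnegative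 combination of the $\alpha_i^\vee$ when $\beta>0$, and since all $\lambda_i$ are positive,
\begin{equation}\label{eq:positive}
\langle\lambda,\beta^\vee\rangle>0\qquad\text{for every root }\beta>0 .
\end{equation}

Let $h\in V^*$ be the \emph{height}, defined by $h(\alpha_i)=1$ for all $i$. It exists because the simple roots are independent.

\begin{lemma}\label{lem:height}
$h(\beta)\ge1$ for every positive root $\beta$.
\end{lemma}

\begin{proof}
In setting (K) the coordinates of $\beta$ are nonnegative integers. In setting (C) we induct on $\ell(s_\beta)$. A simple root has height $1$, so let $\beta$ be positive and not simple. Choose $i$ with $s_\beta s_i<s_\beta$. By (R3), $s_\beta\alpha_i=\alpha_i-\langle\alpha_i,\beta^\vee\rangle\beta$ is negative, which forces $\langle\alpha_i,\beta^\vee\rangle>0$. On $V$ we have $\beta^\vee=2\mathsf{B}(\,\cdot\,,\beta)$, since this holds for simple roots and $\mathsf{B}$ is invariant; so $\langle\beta,\alpha_i^\vee\rangle=\langle\alpha_i,\beta^\vee\rangle>0$, and $\beta'=s_i\beta$ has $h(\beta')<h(\beta)$. The reflection $s_i$ changes only the $\alpha_i$-coordinate, so by (R1) it preserves the sign of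 every root other than $\pm\alpha_i$. Thus $\beta'>0$. Also $s_\beta\alpha_i\ne-\alpha_i$, as $\beta$ is not proportional to $\alpha_i$, so $s_is_\beta\alpha_i<0$, and (R3) gives $s_is_\beta s_i<s_\beta s_i$. Hence $\ell(s_{\beta'})<\ell(s_\beta)$ and $h(\beta)>h(\beta')\ge1$.
\end{proof}

\subsection*{The points $p_x$}

For roots $\beta,\delta$ the formula for a reflection gives
\begin{equation}\label{eq:step}
p_{xs_\beta}-p_x=-\langle\lambda,\beta^\vee\rangle\,x\beta,\qquad
p_{s_\delta x}-p_x=-\langle\lambda,(x^{-1}\delta)^\vee\rangle\,\delta .
\end{equation}
For a reduced word $y=s_{i_1}\cdots s_{i_k}$, telescoping gives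
\begin{equation}\label{eq:word}
p_y=\sum_{j=1}^k s_{i_1}\cdots s_{i_{j-1}}(s_{i_j}\lambda-\lambda)=-\sum_{j=1}^k\lambda_{i_j}\,s_{i_1}\cdots s_{i_{j-1}}\alpha_{i_j},
\end{equation}
and the roots on the right are positive by (R3). We call $\eta=-h$ the \emph{level}.

\begin{lemma}\label{lem:points}
Let $x,y,z\in W$.
\begin{enumerate}
\item[(a)] $\eta(p_y)\ge\ell(y)\lambda_{\min}$.
\item[(b)] If $x<y$, then $\eta(p_x)<\eta(p_y)$.
\item[(c)] $P\subseteq p_x-xC$. The functional $k_x=h\circ x^{-1}$ satisfies $k_x(p_z)<k_x(p_x)$ for $z\ne x$. In particular the points $p_x$ are distinct, and each is an extreme point of $P$.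
\item[(d)] For $J\subseteq S$ let $V_J=\operatorname{span}\{\alpha_j:s_j\in J\}$. Then $p_y\in V_J$ if and only if $y\in W_J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply $\eta$ to \eqref{eq:word} and use Lemma~\ref{lem:height}.

(b) It suffices to treat $y=s_\delta x>x$ with $\delta>0$. Then $x^{-1}\delta>0$ by (R3), so by \eqref{eq:step} and \eqref{eq:positive} the vector $p_y-p_x$ is a negative multiple of $\delta$.

(c) We have $p_z-p_x=x\,p_{x^{-1}z}$, and $p_{x^{-1}z}\in-C$ by \eqref{eq:word}. Moreover $k_x(p_z-p_x)=-\eta(p_{x^{-1}z})<0$ for $z\ne x$ by (a). So $k_x$ attains its maximum over $P$ at $p_x$ only.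

(d) If $y\in W_J$, induct with \eqref{eq:recursion} along a word for $y$ in the letters of $J$, using $s_jV_J\subseteq V_J$ for $s_j\in J$. Conversely, let $p_y\in V_J$. The roots in \eqref{eq:word} have nonnegative coordinates and positive coefficients, so nothing cancels and each of them lies in $V_J$. If $s_{i_1},\dots,s_{i_{j-1}}\in J$, then the $j$-th root lies in $\alpha_{i_j}+V_J$, so $\alpha_{i_j}\in V_J$ and $s_{i_j}\in J$. By induction all letters lie in $J$.
\end{proof}

Regularity of $\lambda$ enters through \eqref{eq:positive} and this lemma; if some $\lambda_i$ were $0$, then $p_e=p_{s_i}$. Part (c) has a consequence that we use often: a point $p_z$ lies in $\operatorname{conv}[u,v]$ only if $z\in[u,v]$, and the vertices of $\operatorname{conv}[u,v]$ are exactly the $p_z$ with $z\in[u,v]$. Thus the polytope determines the interval. The set $P$ has nonempty interior in $V$, because it contains $p_e=0$ and $p_{s_i}=-\lambda_i\alpha_i$ for all $i$.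

\begin{proposition}\label{prop:finite}
Every bounded subset of $V$ meets only finitely many $Q_w$, $w\in\mathcal{A}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:points}(a),(b), $\eta\ge\eta(p_w)\ge\ell(w)\lambda_{\min}$ on $Q_w$. The level is bounded on a bounded set, and $W$ has finitely many elements of each length because $S$ is finite.
\end{proof}

\subsection*{Polytopes}

A face of a polytope $R\subset V$ is the empty set or the set of points of $R$ where some $f\in V^*$ is maximal; a facet is a face of dimension $\dim R-1$. We recall the following.
\begin{enumerate}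
\item[(Q1)] A face $F$ satisfies $F=R\cap\operatorname{aff}F$. Its faces are the faces of $R$ contained in it. An intersection of faces is a face, so each point of $R$ lies in a smallest face. A face of positive dimension contains an edge.
\item[(Q2)] If $f\in V^*$ is not maximal over $R$ at the vertex $p$, then $f(q)>f(p)$ for some edge $[p,q]$ of $R$.
\item[(Q3)] Let $\dim R=n$. Then $R$ is the closure of its interior. A boundary point $p$ that lies in no face of dimension $\le n-2$ lies in exactly one facet $F$, and for every small ball $D$ centered at $p$, the set $R\cap D$ is a closed half of $D$ cut off by the hyperplane $\operatorname{aff}F$.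
\item[(Q4)] A face of $R$ that contains a relative interior point of a convex set $K\subseteq R$ contains $K$.
\end{enumerate}

\section{The case of $\widehat{SL_2}$}\label{sec:parabola}

Let $n=2$, $a_{12}=a_{21}=-2$, $r=s_1$, $s=s_2$, $c=rs$ and $\lambda_1=\lambda_2=1$. Here $W=\langle r,s:r^2=s^2=1\rangle$. Each element has one reduced word, which alternates in $r$ and $s$, and (B3) gives $x<y$ if and only if $\ell(x)<\ell(y)$.

\subsection*{The subdivision}

Put $\gamma_k=k\alpha_1+(k-1)\alpha_2$ and $\delta_k=(k-1)\alpha_1+k\alpha_2$ for $k\ge1$. From $r\alpha_2=\alpha_2+2\alpha_1$ and $s\alpha_1=\alpha_1+2\alpha_2$ we get $r\delta_k=\gamma_{k+1}$ and $s\gamma_k=\delta_{k+1}$. So the roots in \eqref{eq:word} are $\gamma_1,\dots,\gamma_k$ for the word $rsr\cdots$ with $k$ letters, and $\delta_1,\dots,\delta_k$ for $srs\cdots$. In the first case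
\[
p_{rsr\cdots}=-\tfrac{k(k+1)}2\alpha_1-\tfrac{k(k-1)}2\alpha_2 .
\]
In the coordinates $-a\alpha_1-b\alpha_2\mapsto(a-b,\,a+b)$, whose second entry is the level, this point is $(k,k^2)$, and by symmetry $p_{srs\cdots}=(-k,k^2)$. So $P=\operatorname{conv}\{(\nu,\nu^2):\nu\in\mathbb{Z}\}$.

The set $\mathcal{A}$ consists of the elements that do not end in $r$, namely $w_0=e$, $w_1=s$, $w_2=rs$, $w_3=srs,\dots$, and $w_k$ sits at $\nu=(-1)^kk$. We have $w_kc=w_{k+2}$, and $[w_k,w_{k+2}]$ consists of its endpoints and the two elements of length $k+1$. The vertices of $Q_e$, $Q_s$, $Q_{rs}$ are thus at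
\[
\nu\in\{-1,0,1,2\},\qquad \nu\in\{-3,-2,-1,2\},\qquad \nu\in\{-3,2,3,4\}.
\]
Points on a parabola are in convex position, and the chords from $p_{w_k}$ to $p_{w_{k+1}}$ ($k\ge1$) form a zigzag without crossings. The polygon $Q_{w_k}$ is the region between two consecutive chords, or below the first chord for $k=0$; see Figure~\ref{fig:parabola}. This is Theorem~\ref{thm:main} in this case. Two features of the picture carry the general proof.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.33cm]
\fill[gray!15] (-1,1)--(0,0)--(1,1)--(2,4)--cycle;
\fill[gray!35] (-3,9)--(-2,4)--(-1,1)--(2,4)--cycle;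
\fill[gray!15] (-3,9)--(2,4)--(3,9)--(4,16)--cycle;
\draw[thick] (-4,16)--(-3,9)--(-2,4)--(-1,1)--(0,0)--(1,1)--(2,4)--(3,9)--(4,16);
\draw (-1,1)--(2,4)--(-3,9)--(4,16);
\draw[dashed] (-4,16)--(-4.4,19.6) (4,16)--(4.4,19.6) (4,16)--(0.4,19.6);
\foreach \p in {(-4,16),(-3,9),(-2,4),(-1,1),(0,0),(1,1),(2,4),(3,9),(4,16)} \fill \p circle (1.5pt);
\node[below] at (0,0) {$e$};
\node[below right] at (1,1) {$r$};
\node[right] at (2,4) {$rs$};
\node[right] at (3,9) {$rsr$};
\node[right] at (4,16) {$rsrs$};
\node[below left] at (-1,1) {$s$};
\node[left] at (-2,4) {$sr$};
\node[left] at (-3,9) {$srs$};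
\node[left] at (-4,16) {$srsr$};
\node at (0.45,1.45) {$Q_e$};
\node at (-1,4.2) {$Q_s$};
\node at (1.5,9) {$Q_{rs}$};
\node at (-1.3,15) {$Q_{srs}$};
\end{tikzpicture}
\caption{The moment polyhedron of $\widehat{SL_2}$, with vertices $(\nu,\nu^2)$ labeled by Weyl group elements (vertical axis compressed). For $c=rs$ the quadrilaterals $Q_w$, spanned by the Bruhat intervals $[w,wc]$ with $w=e,s,rs,srs,\dots$, are cut out by a zigzag of chords.}
\label{fig:parabola}
\end{figure}

\subsection*{Finding the neighbor}

The edge $\operatorname{conv}[u,rs]$ of $Q_e$, with $u\in\{r,s\}$, should be shared with $Q_u$ if $uc$ is length-additive. For $u=r$ we get $uc=s$, which is not, and the edge lies in $\partial P$. For $u=s$ we get $uc=srs$, and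
\[
p_e-p_s=\alpha_2,\qquad p_{srs}-p_{rs}=-5\alpha_2 .
\]
So the bottom vertex of $Q_e$ and the top vertex of $Q_s$ are reached from the two ends of the common edge by moving along one root in opposite directions. This shows that the two polygons lie on opposite sides of the edge, without any knowledge of their shape.

\subsection*{Maximizing a functional}

Let $f(\alpha_1)=a<b=f(\alpha_2)$, and define the slope of a positive root $\beta$ as $f(\beta)/h(\beta)$. The slopes of $\gamma_k$ and $\delta_k$ are $\frac{a+b}2\mp\frac{b-a}{2(2k-1)}$, so by slope
\[
\gamma_1\prec\gamma_2\prec\gamma_3\prec\cdots\prec\delta_3\prec\delta_2\prec\delta_1 .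
\]
Label a cover $x\lessdot y$ by the positive root of the reflection $yx^{-1}$. The interval $[s,srs]$ has two maximal chains: $s\lessdot rs\lessdot srs$ with labels $\gamma_1,\delta_1$, and $s\lessdot sr\lessdot srs$ with labels $\delta_2,\delta_3$. Only the first has increasing labels. By \eqref{eq:step}, $f$ goes up along a cover when the label has negative slope and down when it has positive slope, so along the increasing chain $f$ first rises and then falls. The peak is the maximum of $f$ on the whole interval. Indeed the values at $s,rs,sr,srs$ are $-b$, $-3a-b$, $-a-3b$, $-3a-6b$, and the largest is at $s$ if $0<a$, at $rs$ if $a<0<b$, and at $srs$ if $b<0$.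

\subsection*{Loop rotation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(6)]
Without loop rotation, a weight is seen only through its pairings with $\alpha_1^\vee$ and $\alpha_2^\vee$. The point $-a\alpha_1-b\alpha_2$ has pairings $-2(a-b)$ and $2(a-b)$, so the moment images are the projections of the polygons to the first coordinate. The polygons $Q_e$ and $Q_s$ meet only in the edge from $\nu=-1$ to $\nu=2$, but their projections $[-1,2]$ and $[-3,2]$ overlap in the interval $[-1,2]$, which is not a face of $[-3,2]$.
\end{proof}

The projection kills $\alpha_1+\alpha_2$, so the simple roots become dependent and the height $h$ no longer exists.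

\section{Slope orders and local maxima}\label{sec:slopes}

By (Q2), a vertex of a polytope that beats all its neighbors along edges is a global maximum. For $\operatorname{conv}[u,v]$ we know the vertices but not the edges. What we do know is the cover relation, and the goal of this section is to show that it may be used in place of the edges. The tool is Dyer's theorem on increasing chains, and to apply it we need a reflection order that is adapted to the functional.

\subsection*{Reflection orders}

For $x\in W$ let $N(x)=\{t\in\mathcal{T}:xt<x\}$ be its set of inversions. A \emph{reflection subgroup} is a subgroup $W'$ generated by reflections, and its \emph{canonical generators} are the $t\in\mathcal{T}\cap W'$ with $N(t)\cap W'=\{t\}$. By Dyer \cite{Dyer90}, $W'$ with its canonical generators is a Coxeter system with reflection set $\mathcal{T}\cap W'$, and for $x\in W'$ the set $N(x)\cap W'$ is the set of inversions of $x$ in this Coxeter system. The subgroup $W'$ is \emph{dihedral} if it has exactly two canonical generators. A \emph{reflection order} is a total order $\prec$ on $\mathcal{T}$ such that for every dihedral reflection subgroup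 $W'$, with canonical generators $r,s$, the order on $\mathcal{T}\cap W'$ is
\begin{equation}\label{eq:dihedral}
r\prec rsr\prec rsrsr\prec\cdots\prec srsrs\prec srs\prec s
\end{equation}
or the reverse. When $rs$ has infinite order, \eqref{eq:dihedral} includes the condition that every term of the left sequence precedes every term of the right one.

\begin{theorem}[Dyer \cite{Dyer93}]\label{thm:dyer}
Let $\prec$ be a reflection order and $u\le v$. There is exactly one maximal chain $u=x_0\lessdot x_1\lessdot\cdots\lessdot x_k=v$ whose labels $x_{i-1}^{-1}x_i$ increase.
\end{theorem}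

Applying the theorem to $[u^{-1},v^{-1}]$ and inverting the chain gives the same statement for the \emph{left labels} $x_ix_{i-1}^{-1}$. These are the labels we use: by \eqref{eq:step}, the step from $p_x$ to $p_{s_\delta x}$ is parallel to the root $\delta$ of the left label, whatever $x$ is.

Call $f\in V^*$ \emph{generic} if $f(\beta)\ne0$ for all roots $\beta$ and $f(\beta)h(\gamma)\ne f(\gamma)h(\beta)$ for all distinct positive roots $\beta,\gamma$. Each condition excludes a hyperplane of $V^*$, since $h(\gamma)\beta-h(\beta)\gamma\ne0$ by (R1). There are countably many conditions, so the excluded set has measure zero and the generic functionals are dense. For generic $f$ the \emph{slopes} $\sigma(\beta)=f(\beta)/h(\beta)$ of the positive roots are nonzero and distinct, and we order $\mathcal{T}$ by $s_\beta\prec s_\gamma$ if $\sigma(\beta)<\sigma(\gamma)$. We extend $\sigma$ to all vectors with $h>0$. If $a,b$ are such vectors with $\sigma(a)\ne\sigma(b)$, then a combination of $a,b$ with positive coefficients has slope strictly between $\sigma(a)$ and $\sigma(b)$, because its slope is a weighted mean.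

\begin{lemma}\label{lem:slope}
For generic $f$, the order by slope is a reflection order.
\end{lemma}

\begin{proof}
Let $W'$ be a dihedral reflection subgroup with canonical generators $r=s_\alpha$, $s=s_\beta$ ($\alpha,\beta>0$), and let $m\le\infty$ be the order of $rs$. Below, $k$ is an integer with $1\le k\le m$. Let $x_k=rsr\cdots$ ($k$ letters, $x_0=e$), let $q_k$ be the $k$-th letter and $\theta_k\in\{\alpha,\beta\}$ its root, and put $\gamma_k=x_{k-1}\theta_k$. In the dihedral group, $x_{k-1}q_k=x_k$ is longer than $x_{k-1}$, so $q_k\notin N(x_{k-1})$ by Dyer's result, and $\gamma_k>0$ by (R3). The reflection in $\gamma_k$ is $x_{k-1}q_kx_{k-1}^{-1}=(rs)^{k-1}r$, the $k$-th term of the left sequence in \eqref{eq:dihedral}. Define $\delta_k$ in the same way with $r$ and $s$ interchanged; then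
\begin{equation}\label{eq:shift}
\gamma_1=\alpha,\qquad \delta_1=\beta,\qquad r\delta_k=\gamma_{k+1},\qquad s\gamma_k=\delta_{k+1}\qquad(k<m).
\end{equation}

\emph{Monotonicity.} Let $1<k<m$ and $\theta'=\theta_{k-1}=\theta_{k+1}$. Then $\gamma_{k-1}=x_{k-1}q_{k-1}\theta'=-x_{k-1}\theta'$ and $\gamma_{k+1}=x_{k-1}q_k\theta'=x_{k-1}(\theta'-\langle\theta',\theta_k^\vee\rangle\theta_k)$. Adding,
\begin{equation}\label{eq:three}
\gamma_{k-1}+\gamma_{k+1}=-\langle\theta',\theta_k^\vee\rangle\,\gamma_k .
\end{equation}
Applying $h$ shows that the coefficient is positive. The roots $\gamma_{k-1}$ and $\gamma_{k+1}$ are distinct, so $\sigma(\gamma_k)$ lies strictly between their slopes. Hence the sequence $\sigma(\gamma_k)$ is strictly monotone, and by symmetry so is $\sigma(\delta_k)$. If $m<\infty$, the reflections $(rs)^{k-1}r$ with $1\le k\le m$ are exactly the terms of \eqref{eq:dihedral} in order, the last being $(rs)^{-1}r=s$, and we are done.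

\emph{The case $m=\infty$.} Replacing $f$ by $-f$ reverses the order, so we may assume that $\sigma(\gamma_k)$ increases. The coefficient in \eqref{eq:three} for $k=2$ is $-\langle\alpha,\beta^\vee\rangle$, and in the analog for $\delta$ it is $-\langle\beta,\alpha^\vee\rangle$; both are positive. So $\gamma_2=\beta-\langle\beta,\alpha^\vee\rangle\alpha$ has slope strictly between $\sigma(\alpha)$ and $\sigma(\beta)$, and $\sigma(\alpha)<\sigma(\gamma_2)$ gives $\sigma(\alpha)<\sigma(\beta)$. Then $\delta_2=\alpha-\langle\alpha,\beta^\vee\rangle\beta$ has slope less than $\sigma(\beta)=\sigma(\delta_1)$, so $\sigma(\delta_k)$ decreases.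

It remains to show $\sigma(\gamma_i)<\sigma(\delta_j)$ for all $i,j\ge1$. Slopes do not transform well under $r$ and $s$, but a determinant does. On the plane $U=\operatorname{span}(\alpha,\beta)$ let $\omega(a,b)=h(a)f(b)-h(b)f(a)$. This form is alternating, and for $h(a),h(b)>0$ we have $\omega(a,b)>0$ if and only if $\sigma(a)<\sigma(b)$. Both $r$ and $s$ preserve $U$ and have determinant $-1$ on it, so $\omega(ra,rb)=\omega(sa,sb)=-\omega(a,b)$. Put $\omega_{ij}=\omega(\gamma_i,\delta_j)$. Since $r\delta_j-\delta_j\in\mathbb{R}\alpha$ and $s\gamma_i-\gamma_i\in\mathbb{R}\beta$, monotonicity and \eqref{eq:shift} give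
\[
\omega_{1j}=\omega(\alpha,r\delta_j)=\omega(\gamma_1,\gamma_{j+1})>0,\qquad
\omega_{i1}=\omega(s\gamma_i,\beta)=\omega(\delta_{i+1},\delta_1)>0 .
\]
Next,
\[
\omega_{2j}=\omega(r\delta_1,\delta_j)=-\omega(\delta_1,r\delta_j)=\omega(\gamma_{j+1},\delta_1)=\omega_{j+1,1}>0,
\]
and for $i\ge3$,
\[
\omega_{ij}=\omega(rs\gamma_{i-2},\delta_j)=\omega(\gamma_{i-2},sr\delta_j)=\omega_{i-2,\,j+2}.
\]
Induction on $i$ gives $\omega_{ij}>0$ for all $i,j$.
\end{proof}

\subsection*{Local maxima are global}

Two elements of $W$ are \emph{adjacent} if one covers the other.

\begin{proposition}\label{prop:local}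
Let $u\le v$, $f\in V^*$ and $x\in[u,v]$. Suppose that $f(p_z)\le f(p_x)$ for every $z\in[u,v]$ adjacent to $x$. Then $f(p_y)\le f(p_x)$ for every $y\in[u,v]$.
\end{proposition}

\begin{proof}
Call $x$ a \emph{local maximum} of $f$ if the hypothesis holds.

Let $f$ be generic, and use left labels and the order by slope. For a cover $a\lessdot s_\delta a$ with $\delta>0$, the vector $p_{s_\delta a}-p_a$ is a negative multiple of $\delta$, so $f$ increases along the cover if $\sigma(\delta)<0$ and decreases if $\sigma(\delta)>0$. Let $x$ be a local maximum. By Lemma~\ref{lem:slope} and Theorem~\ref{thm:dyer} there are increasing chains from $u$ to $x$ and from $x$ to $v$. Along the last step of the first chain $f$ does not decrease, so the last label has negative slope, and then so do all earlier labels. Along the first step of the second chain $f$ does not increase, so the first label has positive slope, and then so do all later labels. (Either chain may have no steps.) The concatenation is therefore an increasing maximal chain of $[u,v]$. By uniqueness it is \emph{the} increasing chain of $[u,v]$, and $x$ is the element reached after all steps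 of negative slope. So there is at most one local maximum. An element at which $f$ attains its maximum over the finite set $[u,v]$ is a local maximum, so it equals $x$.

Now let $f$ be arbitrary and $\varepsilon>0$. By Lemma~\ref{lem:points}(c), $f_\varepsilon=f+\varepsilon k_x$ satisfies $f_\varepsilon(p_z)<f_\varepsilon(p_x)$ for the finitely many $z\in[u,v]$ adjacent to $x$. These strict inequalities persist for generic $f'$ close to $f_\varepsilon$, so $f'(p_y)\le f'(p_x)$ for all $y\in[u,v]$. Let $f'\to f_\varepsilon$, and then $\varepsilon\to0$.
\end{proof}

The next statement is Theorem~\ref{thm:more}(4).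

\begin{corollary}\label{cor:edges}
Let $u\le v$. Every edge of $\operatorname{conv}[u,v]$ joins $p_x$ and $p_y$ with $x,y$ adjacent.
\end{corollary}

\begin{proof}
Let $g\in V^*$ be maximal over $\operatorname{conv}[u,v]$ exactly on the edge $E=[p_x,p_y]$, and choose $k\in V^*$ with $k(p_y)>k(p_x)$. Take $\varepsilon>0$ so small that $f=g+\varepsilon k$ satisfies $f(p_z)<f(p_x)$ for all $z\in[u,v]$ with $p_z\notin E$. Since $f(p_y)>f(p_x)$, Proposition~\ref{prop:local} gives $z\in[u,v]$ adjacent to $x$ with $f(p_z)>f(p_x)$. Then $p_z\in E$, and $p_z$ is an extreme point of $P$, so it is an endpoint of $E$. As $z\ne x$, we get $z=y$.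
\end{proof}

The converse fails for general intervals: in $S_3$ the cover $s_2\lessdot s_1s_2$ is a diagonal of the hexagon $\operatorname{conv}[e,w_0]$. The interval $[e,w_0]$ has length $3$, and the hexagon has dimension $2$. We show next that inside $[w,wc]$ length and dimension agree, and this is what turns all subintervals into faces.

\section{The faces of $Q_w$}\label{sec:faces}

Fix $w\in\mathcal{A}$. For $g\in W$ let $\operatorname{rk}(g)=\dim(g-1)\tilde V$. From $gg'-1=g(g'-1)+(g-1)$ we get $\operatorname{rk}(gg')\le\operatorname{rk}(g)+\operatorname{rk}(g')$. The rank is invariant under conjugation, and reflections have rank $1$. Moreover, for roots $\delta_1,\dots,\delta_k$,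
\begin{equation}\label{eq:span}
(s_{\delta_k}\cdots s_{\delta_1}-1)\tilde V\subseteq\operatorname{span}(\delta_1,\dots,\delta_k),
\end{equation}
because each $s_{\delta_i}$ changes a vector by a multiple of $\delta_i$. A product of $k$ reflections has rank at most $k$, and a Coxeter element attains this bound.

\begin{lemma}\label{lem:rank}
$\operatorname{rk}(c)=n$.
\end{lemma}

\begin{proof}
Telescoping gives $(c-1)\mu=-\sum_{i=1}^n\langle\mu,\alpha_i^\vee\rangle\,s_1\cdots s_{i-1}\alpha_i$. The vector $s_1\cdots s_{i-1}\alpha_i$ lies in $\alpha_i+\operatorname{span}(\alpha_1,\dots,\alpha_{i-1})$, so these $n$ vectors form a basis of $V$. The coefficients $\langle\mu,\alpha_i^\vee\rangle$ can be prescribed freely because the $\alpha_i^\vee$ are independent on $\tilde V$. So $(c-1)\tilde V=V$.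
\end{proof}

This is the reason for passing to $\tilde V$: for $\widehat{SL_2}$ the group $W$ fixes $\alpha_1+\alpha_2$, so $c-1$ is singular on $V$ itself.

\begin{lemma}\label{lem:dim}
Let $[x,y]\subseteq[w,wc]$ and $k=\ell(y)-\ell(x)$. For every maximal chain $x=x_0\lessdot\cdots\lessdot x_k=y$, the vectors $p_{x_i}-p_{x_{i-1}}$ are linearly independent. The affine hull of $\operatorname{conv}[x,y]$ is $p_x+(yx^{-1}-1)\tilde V$, and it has dimension $k$. In particular $\dim Q_w=n$.
\end{lemma}

\begin{proof}
Let $g=yx^{-1}$, and factor $wcw^{-1}=(wcy^{-1})\,g\,(xw^{-1})$. Along maximal chains of $[y,wc]$ and $[w,x]$, the outer factors are products of left labels, $n-k$ reflections in total. Lemma~\ref{lem:rank} and subadditivity give $n\le(n-k)+\operatorname{rk}(g)$, so $\operatorname{rk}(g)\ge k$.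

Take any maximal chain of $[x,y]$, with left labels $x_ix_{i-1}^{-1}=s_{\delta_i}$. Then $g=s_{\delta_k}\cdots s_{\delta_1}$. By \eqref{eq:span} and $\operatorname{rk}(g)\ge k$, the roots $\delta_1,\dots,\delta_k$ are a basis of $(g-1)\tilde V$. By \eqref{eq:step}, $p_{x_i}-p_{x_{i-1}}$ is a nonzero multiple of $\delta_i$, which gives the independence. The space $(g-1)\tilde V$ does not depend on the chain. Each $z\in[x,y]$ lies on some maximal chain, so $p_z-p_x\in(g-1)\tilde V$. Thus the affine hull is contained in $p_x+(g-1)\tilde V$, and the steps of a single chain already span this $k$-dimensional space.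
\end{proof}

\begin{proposition}\label{prop:faces}
Let $[x,y]\subseteq[w,wc]$, $k=\ell(y)-\ell(x)$ and $R=\operatorname{conv}[x,y]$.
\begin{enumerate}
\item[(a)] Every face $F$ of $R$ of dimension $d\ge0$ equals $\operatorname{conv}[x',y']$ for a subinterval $[x',y']\subseteq[x,y]$ of length $d$.
\item[(b)] For every subinterval $[x',y']\subseteq[x,y]$ of length $k-1$, the polytope $\operatorname{conv}[x',y']$ is a facet of $R$.
\item[(c)] For every subinterval $[x',y']\subseteq[x,y]$, the polytope $\operatorname{conv}[x',y']$ is a face of $R$.
\end{enumerate}
\end{proposition}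

\begin{proof}
(a) We use the level to orient the edges of $F$. Edges of $F$ are edges of $R$, so by Corollary~\ref{cor:edges} and Lemma~\ref{lem:points}(b) each has the form $[p_a,p_b]$ with $a\lessdot b$ and $\eta(p_a)<\eta(p_b)$. The face of $F$ where $\eta$ is maximal contains no edge, so it is a vertex $p_{y'}$. For the same reason $\eta$ is minimal at a single vertex $p_{x'}$. By (Q2), from any vertex $p_z$ of $F$ there is a path along edges of $F$ to $p_{y'}$ on which $\eta$ increases, and one to $p_{x'}$ on which $\eta$ decreases. These paths are chains of covers, so $x'\le z\le y'$. Therefore $F\subseteq\operatorname{conv}[x',y']$, and $d\le\ell(y')-\ell(x')$ by Lemma~\ref{lem:dim}. The increasing path from $p_{x'}$ to $p_{y'}$ is a maximal chain of $[x',y']$; its $\ell(y')-\ell(x')$ steps are independent and parallel to $F$, so $\ell(y')-\ell(x')\le d$. Hence $F$ and $\operatorname{conv}[x',y']$ have the same dimension and the same affine hull, and $\operatorname{conv}[x',y']\subseteq R\cap\operatorname{aff}F=F$.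

(b) Either $x'=x$ and $y'\lessdot y$, or $x\lessdot x'$ and $y'=y$. Consider the first case. By Lemma~\ref{lem:dim}, applied to a maximal chain of $[x,y]$ through $y'$, the vector $p_y-p_{y'}$ is not parallel to the affine hull of $\operatorname{conv}[x,y']$. So there is $f\in V^*$ that is constant on $\operatorname{conv}[x,y']$ and has $f(p_y)<f(p_{y'})$. An element of $[x,y]$ covered by $y'$ lies in $[x,y']$, and an element of $[x,y]$ covering $y'$ has length $\ell(y)$, so it is $y$. Thus $y'$ is a local maximum, and by Proposition~\ref{prop:local} $f$ attains its maximum over $R$ at $p_{y'}$. The face where $f$ is maximal is proper and contains the $(k-1)$-dimensional polytope $\operatorname{conv}[x,y']$, so it is a facet. By (a) it is $\operatorname{conv}[x'',y'']$ with $[x'',y'']$ of length $k-1$ containing $[x,y']$, and therefore equal to $[x,y']$. In the second case choose $f$ constant on $\operatorname{conv}[x',y]$ with $f(p_x)<f(p_{x'})$. The elements of $[x,y]$ covering $x'$ lie in $[x',y]$, and the only one covered by $x'$ is $x$, so $x'$ is a local maximum and the argument ends in the same way.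

(c) Move the lower endpoint from $x$ up to $x'$ and then the upper endpoint from $y$ down to $y'$, one cover at a time. By (b) each polytope obtained is a facet of the previous one, and a face of a face is a face.
\end{proof}

In particular the facets of $Q_w$ are the polytopes $\operatorname{conv}[w,v]$ with $w\le v\lessdot wc$ and $\operatorname{conv}[u,wc]$ with $w\lessdot u\le wc$.

\section{Crossing a facet}\label{sec:crossing}

We first decide which Bruhat interval polytopes lie in $\partial P$. The following proposition contains Theorem~\ref{thm:more}(3).

\begin{proposition}\label{prop:boundary}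
Let $x\le y$ in $W$. Then $\operatorname{conv}[x,y]\subseteq\partial P$ if and only if $x^{-1}y\in W_J$ for some proper subset $J\subset S$.
\end{proposition}

\begin{proof}
Suppose $x^{-1}y\in W_J$ and $s_i\notin J$. For $z\in[x,y]$, (B5) gives $x^J\le z^J\le y^J=x^J$, so $z\in xW_J$. Let $\varphi(p)$ be the $\alpha_i$-coordinate of $x^{-1}(p-p_x)$, a nonconstant affine function on $V$. By Lemma~\ref{lem:points}(c), $\varphi\le0$ on $P$. For $z\in xW_J$ we have $x^{-1}(p_z-p_x)=p_{x^{-1}z}\in V_J$ by Lemma~\ref{lem:points}(d), so $\varphi(p_z)=0$. Thus $\operatorname{conv}[x,y]$ lies in a supporting hyperplane of $P$.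

Conversely, let $\operatorname{conv}[x,y]\subseteq\partial P$, and let $q$ be a relative interior point of this polytope. Since $P$ is convex and $q\in\partial P$, there is $f\ne0$ in $V^*$ whose maximum over $P$ is attained at $q$. Then $f$ is constant on $\operatorname{conv}[x,y]$, so it is maximal at $p_x$ and at $p_y$. By \eqref{eq:step}, $0\ge f(p_{xs_i})-f(p_x)=-\lambda_if(x\alpha_i)$, so $f(x\alpha_i)\ge0$ for all $i$. The set $J=\{s_i:f(x\alpha_i)=0\}$ is proper because the $x\alpha_i$ form a basis of $V$. Write $p_{x^{-1}y}=-\sum_ib_i\alpha_i$ with $b_i\ge0$. Then $0=f(p_y-p_x)=-\sum_ib_if(x\alpha_i)$ forces $b_i=0$ for $s_i\notin J$, and Lemma~\ref{lem:points}(d) gives $x^{-1}y\in W_J$.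
\end{proof}

A facet $\operatorname{conv}[a,b]$ of some $Q_w$ keeps either the bottom or the top of $[w,wc]$, so $w=a$ or $w=bc^{-1}$. There is thus only one candidate for the neighbor. In both cases $a^{-1}b=s_\beta c$ for a positive root $\beta$, and the sign of $c^{-1}\beta$ decides between the boundary and the neighbor.

\begin{proposition}\label{prop:cross}
Let $w\in\mathcal{A}$, and let $F$ be a facet of $Q_w$ with $F\not\subseteq\partial P$. There is exactly one $w'\in\mathcal{A}\setminus\{w\}$ such that $F$ is a facet of $Q_{w'}$, and $Q_w$ and $Q_{w'}$ lie on opposite sides of the hyperplane $\operatorname{aff}F$.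
\end{proposition}

\begin{proof}
Write $F=\operatorname{conv}[a,b]$; the interval is determined by $F$. Any $w''\in\mathcal{A}$ such that $F$ is a facet of $Q_{w''}$ lies in $\{a,bc^{-1}\}$, which gives uniqueness.

Suppose that $a^{-1}b=s_\beta c$ with $\beta>0$. If $c^{-1}\beta<0$, then $s_\beta c<c$ by (R3), so $s_\beta c=s_1\cdots\widehat{s_i}\cdots s_n$ for some $i$ by (B4). Since $s_i$ occurs only once in $c$, this element lies in $W_{S\setminus\{s_i\}}$, and $F\subseteq\partial P$ by Proposition~\ref{prop:boundary}, contrary to the hypothesis. So
\[
\gamma=c^{-1}\beta>0,\qquad s_\beta c=c\,s_\gamma .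
\]

\emph{Case $F=\operatorname{conv}[w,v]$ with $v\lessdot wc$.} The element $(wc)^{-1}v$ is a reflection; conjugating it by $c$, we may write $v=ws_\beta c$ with $\beta>0$. Then $w^{-1}v=s_\beta c$, so $\gamma>0$ and $v=wc\,s_\gamma$. From $wc\,s_\gamma<wc$ and (R3) we get $w\beta=wc\gamma<0$, so $w'=ws_\beta<w$. Since $w'c=v$,
\[
\ell(w')\ge\ell(v)-n=\ell(w)-1 .
\]
Hence $w'\lessdot w$ and $\ell(w'c)=\ell(w')+n$. So $w'\in\mathcal{A}$, the interval $[w,v]$ is a subinterval of $[w',w'c]$ of length $n-1$, and $F$ is a facet of $Q_{w'}$ by Proposition~\ref{prop:faces}(b). As $wc=vs_\gamma$ and $v\gamma=ws_\beta\beta=-w\beta$, formula \eqref{eq:step} gives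
\begin{equation}\label{eq:cross1}
p_{wc}-p_v=\langle\lambda,\gamma^\vee\rangle\,w\beta,\qquad p_{w'}-p_w=-\langle\lambda,\beta^\vee\rangle\,w\beta .
\end{equation}

\emph{Case $F=\operatorname{conv}[u,wc]$ with $w\lessdot u$.} Write $u=ws_\beta$ with $\beta>0$; then $w\beta>0$ by (R3). We have $u^{-1}wc=s_\beta c$, so $\gamma>0$ and $uc=wc\,s_\gamma$. From $wc\gamma=w\beta>0$ we get $uc>wc$, and so
\[
\ell(u)+n\ge\ell(uc)\ge\ell(wc)+1=\ell(u)+n .
\]
Hence $w'=u$ lies in $\mathcal{A}$, $wc\lessdot uc$, and $F$ is a facet of $Q_{w'}$ by Proposition~\ref{prop:faces}(b). By \eqref{eq:step},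
\begin{equation}\label{eq:cross2}
p_w-p_u=\langle\lambda,\beta^\vee\rangle\,w\beta,\qquad p_{uc}-p_{wc}=-\langle\lambda,\gamma^\vee\rangle\,w\beta .
\end{equation}

\emph{Opposite sides.} Let $\psi$ be a nonconstant affine function vanishing on $\operatorname{aff}F$, with linear part $\psi_0$. In both \eqref{eq:cross1} and \eqref{eq:cross2}, the first equation writes a vertex $q$ of $Q_w$ as a vertex of $F$ plus a positive multiple of $w\beta$, and the second writes a vertex $q'$ of $Q_{w'}$ as a vertex of $F$ minus a positive multiple of $w\beta$; positivity is \eqref{eq:positive}. The vertex $q$ is not in $F=Q_w\cap\operatorname{aff}F$, so $\psi(q)\ne0$ and $\psi_0(w\beta)\ne0$. Thus $\psi(q)$ and $\psi(q')$ are nonzero with opposite signs. Each of the two polytopes lies on one side of $\operatorname{aff}F$, because $F$ is a facet of it, and $q$, $q'$ tell which.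
\end{proof}

\section{The degree argument}\label{sec:degree}

From here on the argument is convex geometry. It uses local finiteness, Proposition~\ref{prop:cross}, and the shape of the family near $p_e$. Let $E$ be the union of all facets of all $Q_w$, $w\in\mathcal{A}$, and let $Z$ be the union of all their faces of dimension at most $n-2$. By Proposition~\ref{prop:finite}, a bounded set meets finitely many of these faces. So $E$ and $Z$ are closed, and locally they are contained in finitely many hyperplanes; in particular they contain no nonempty open set. Proposition~\ref{prop:cross} controls the family at points outside $Z$, and $Z$ is too thin to separate anything.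

\begin{lemma}\label{lem:connected}
For every open convex set $U\subseteq V$, the set $U\setminus Z$ is connected.
\end{lemma}

\begin{proof}
Let $p,q\in U\setminus Z$, and let $D\subset U$ be a closed ball. Only finitely many faces $H$ of dimension $\le n-2$ meet $\operatorname{conv}(\{p,q\}\cup D)\subseteq U$. If the segment $[p,y]$ meets $H$ in a point $g$, then $g\ne p$, so $y$ lies on the line through $p$ and $g$, and hence in $\operatorname{aff}(H\cup\{p\})$, which has dimension at most $n-1$. The same holds with $q$ in place of $p$. Choose $y\in D$ outside these finitely many proper affine subspaces. The path $[p,y]\cup[y,q]$ lies in $U\setminus Z$.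
\end{proof}

\begin{proposition}\label{prop:cover}
The polytopes $Q_w$, $w\in\mathcal{A}$, have pairwise disjoint interiors, and their union is $P$.
\end{proposition}

\begin{proof}
Let $\Omega=\operatorname{int}P\setminus Z$, which is open, and connected by Lemma~\ref{lem:connected}. For $q\in\Omega\setminus E$ let $N(q)$ be the number of $w\in\mathcal{A}$ with $q\in Q_w$.

\emph{$N$ is constant.} Let $p\in\Omega$. Choose a ball $D\subseteq\Omega$ centered at $p$ that meets only those $Q_w$ which contain $p$, and so small that, by (Q3), each such $Q_w\cap D$ is $D$ or a closed half ball. In the second case $p$ lies in a unique facet $F$ of $Q_w$, and $F\not\subseteq\partial P$ because $p\in\operatorname{int}P$. Proposition~\ref{prop:cross} gives the unique other polytope $Q_{w'}$ with facet $F$. It contains $p$ in its boundary, $F$ is its unique facet through $p$, and $Q_{w'}\cap D$ is the complementary half ball. Applying the same rule to $w'$ returns $w$, so the half balls fall into complementary pairs. The two members of a pair overlap in $D\cap\operatorname{aff}F\subseteq Q_w\cap\operatorname{aff}F=F\subseteq E$. So a point of $D\setminus E$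 lies in exactly one member of each pair, and $N$ takes a single value $\bar N(p)$ on $D\setminus E$, namely the number of full balls plus the number of pairs. For $p'\in D$, the balls chosen around $p$ and $p'$ have an open intersection, which contains a point outside $E$; so $\bar N(p')=\bar N(p)$. Thus $\bar N$ is locally constant on $\Omega$, hence constant, and it agrees with $N$ on $\Omega\setminus E$.

\emph{The constant is $1$.} Let $q\in P$ with $\eta(q)<\lambda_{\min}$. For $w\ne e$ we have $\eta\ge\lambda_{\min}$ on $Q_w$, as in the proof of Proposition~\ref{prop:finite}, so $q\notin Q_w$. On the other hand $q=-\sum_it_i\alpha_i$ with $t_i\ge0$ by Lemma~\ref{lem:points}(c), and $\sum_it_i/\lambda_i\le\eta(q)/\lambda_{\min}<1$. So $q$ is a convex combination of $p_e=0$ and the $p_{s_i}=-\lambda_i\alpha_i$. All $s_i$ lie in $[e,c]$ by (B3), so $q\in Q_e$. The open set of points of $\operatorname{int}P$ with $\eta<\lambda_{\min}$ is nonempty, so it contains a point $q$ outside $E\cup Z$, and $N(q)=1$.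

\emph{Conclusion.} If the interiors of two polytopes met, their intersection would be an open subset of $\operatorname{int}P$ and would contain a point of $\Omega\setminus E$ with $N\ge2$. The union of the $Q_w$ contains $\Omega\setminus E$, which is dense in $\operatorname{int}P$, and the union is closed by Proposition~\ref{prop:finite}. A convex set with nonempty interior lies in the closure of its interior, so the union contains $P$. Finally $Q_w\subseteq P$ for all $w$.
\end{proof}

A tiling with disjoint interiors need not be face-to-face. We show that ours is by walking around a given point from one polytope to any other through shared facets.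

\begin{proposition}\label{prop:facetoface}
For $w,w'\in\mathcal{A}$, the set $Q_w\cap Q_{w'}$ is a face of both $Q_w$ and $Q_{w'}$.
\end{proposition}

\begin{proof}
Let $p\in P$, and let $\mathcal{S}_p$ be the finite set of polytopes of the family that contain $p$. Choose an open ball $D$ centered at $p$ that meets only members of $\mathcal{S}_p$, and among their faces only those that contain $p$. Let $\sim$ be the equivalence relation on $\mathcal{S}_p$ generated by the relation of having a common facet that contains $p$.

\emph{There is only one class.} Otherwise let $C_1$ be the union of the polytopes in one class and $C_2$ the union of the other members of $\mathcal{S}_p$. These closed sets cover the open convex set $U=D\cap\operatorname{int}P$ by Proposition~\ref{prop:cover}. Both meet $U\setminus Z$, since for $Q\in\mathcal{S}_p$ the set $D\cap\operatorname{int}Q$ is a nonempty open subset of $U$. By Lemma~\ref{lem:connected} there is a point $p'\in U\setminus Z$ lying in $Q\cap Q''$ with $Q,Q''\in\mathcal{S}_p$ and $Q\not\sim Q''$. Every neighborhood of $p'$ meets $\operatorname{int}Q''$, which is disjoint from $\operatorname{int}Q$, so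 $p'\in\partial Q$. By (Q3), $p'$ lies in a unique facet $H$ of $Q$, and $H\not\subseteq\partial P$. Let $Q^*$ be the polytope on the other side of $H$ given by Proposition~\ref{prop:cross}. In a small ball $D'$ around $p'$, the polytopes $Q$ and $Q^*$ are complementary half balls, so $D'\setminus\operatorname{aff}H\subseteq\operatorname{int}Q\cup\operatorname{int}Q^*$. The nonempty open set $D'\cap\operatorname{int}Q''$ is not contained in $\operatorname{aff}H$, so it meets $\operatorname{int}Q^*$, and $Q''=Q^*$. But $H$ is a face of $Q$ that meets $D$, so $p\in H$ and $Q\sim Q''$, a contradiction.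

\emph{A common smallest face.} If a facet $H$ of $Q$ contains $p$, then by (Q1) the smallest face of $Q$ containing $p$ lies in $H$ and is the smallest face of $H$ containing $p$. So two polytopes with a common facet through $p$ have the same smallest face containing $p$. Since there is only one class, this face is the same polytope $F_p$ for all members of $\mathcal{S}_p$.

Now let $K=Q_w\cap Q_{w'}$ be nonempty, and take $p$ in the relative interior of the convex set $K$. Then $F_p$ is a face of both polytopes, so $F_p\subseteq K$, and $K\subseteq F_p$ by (Q4).
\end{proof}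

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(1)]
Conditions (i), (ii), (iii) are Propositions~\ref{prop:cover}, \ref{prop:facetoface} and \ref{prop:finite}. They were proved in settings (K) and (C), for all real $\lambda_1,\dots,\lambda_n>0$.
\end{proof}

\section{The face poset and the converse}\label{sec:rest}

It remains to prove parts (2) and (5) of Theorem~\ref{thm:more}.

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
The description of the faces of $Q_w$ is Proposition~\ref{prop:faces}(a),(c), and the dimension is given by Lemma~\ref{lem:dim}. Since $p_z\in\operatorname{conv}[x,y]$ if and only if $z\in[x,y]$, inclusion of cells is the same as inclusion of intervals, which gives the face poset. Let $w,w'\in\mathcal{A}$. For the same reason, $z\in[w,wc]\cap[w',w'c]$ if and only if $p_z\in Q_w\cap Q_{w'}$. By Proposition~\ref{prop:facetoface}, $Q_w\cap Q_{w'}$ is a face of $Q_w$. If it is empty, so is the intersection of the intervals. Otherwise it equals $\operatorname{conv}[x,y]$ for some interval $[x,y]$, and the intersection of the intervals is $[x,y]$.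
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(5)]
Let $c\in W$ have the covering property, fix $i$, and let $q=-t\alpha_i$ with $0<t<\lambda_{\min}$. This point lies on the segment $[p_e,p_{s_i}]\subseteq P$ and has level $t$. For $w\ne e$ the level is at least $\lambda_{\min}$ on $\operatorname{conv}[w,wc]$ by Lemma~\ref{lem:points}(a),(b), so $q\in\operatorname{conv}[e,c]$. Write $q$ as a combination, with positive weights of sum $1$, of points $p_z$ with $z\le c$. All coordinates of these points are nonpositive, and the coordinates of $q$ other than the $i$-th vanish, so each $p_z$ lies in $\mathbb{R}\alpha_i$. By Lemma~\ref{lem:points}(d) with $J=\{s_i\}$, each $z$ is $e$ or $s_i$. Since $q\ne0$, the element $s_i$ occurs, so $s_i\le c$.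

By (B3), a reduced word of $c$ contains every generator, so $\ell(c)\ge n$. If $\ell(c)\le n$, it contains each generator exactly once, and $c$ is a Coxeter element. In the toric case, $\ell(c)=\dim X_e^c=\dim\operatorname{conv}[e,c]\le n$. Finally, Coxeter elements have length $n$, and they have the covering property by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{Dyer90}
Dyer, \emph{Reflection subgroups of Coxeter systems}, J. Algebra 135 (1990).

\bibitem{Dyer93}
Dyer, \emph{Hecke algebras and shellings of Bruhat intervals}, Compositio Math. 89 (1993).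

\bibitem{KSS}
Allen Knutson, Mario Sanchez, Melissa Sherman-Bennett, \emph{Permutahedra, Lusztig varieties, degenerations, and subdivisions}, arXiv:2607.02701 (2026).

\end{thebibliography}
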